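\title{Sharp lower bounds for operator moduli of continuity}

\begin{abstract}
We construct a function $f\in C^\infty(\mathbb R)$ with $\|f\|_\infty\le1$ and $\|f'\|_\infty\le1$ whose operator modulus of continuity satisfies $\Omega_f(\delta)\ge\frac1{134}\,\delta\log\frac2\delta$ for all $\delta\in(0,1]$. This replaces the factor $\sqrt{\log(2/\delta)}$ in a known lower bound by $\log(2/\delta)$, which is the best possible order, and answers a question of Aleksandrov and Peller. More generally, for every modulus of continuity $\omega$ the upper bound $\Omega_f(\delta)\le C\delta\int_\delta^\infty\omega(t)t^{-2}\,dt$ is attained, up to an absolute constant, by a single smooth function at all $\delta>0$. The lower bounds come from explicit $2^n\times2^n$ matrices built from dyadic averaging projections.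
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $f$ be a continuous function on $\mathbb R$. For a bounded self-adjoint operator $A$ on a complex Hilbert space, the spectral theorem defines $f(A)$. This operator depends only on the values of $f$ on the spectrum of $A$, its norm is the maximum of $|f|$ there, and $f(UAU^*)=Uf(A)U^*$ for unitary $U$. The \emph{operator modulus of continuity} of $f$ is
\[
\Omega_f(\delta)=\sup\bigl\{\|f(A)-f(B)\| : A,B \text{ bounded and self-adjoint},\ \|A-B\|\le\delta\bigr\},\qquad \delta>0 .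
\]
It should be compared with the scalar modulus $\omega_f(\delta)=\sup\{|f(x)-f(y)|:|x-y|\le\delta\}$. Multiples of the identity give $\Omega_f\ge\omega_f$, and commuting matrices give nothing more: in a common eigenbasis $f(A)-f(B)$ is diagonal with entries $f(x_a)-f(y_a)$, where $|x_a-y_a|\le\delta$. The ratio $\Omega_f/\omega_f$ thus measures the cost of noncommutativity.

Call $f$ \emph{normalized} if $f\in C^\infty(\mathbb R)$, $\|f\|_\infty\le1$ and $\|f'\|_\infty\le1$; then $\omega_f(\delta)\le\min(\delta,2)$. Throughout, $\log$ is the natural logarithm. The following result is known.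

\begin{theorem}[see \cite{AP}]\label{thm:known}
There are a number $c>0$ and a normalized function $f$ such that $\Omega_f(\delta)\ge c\,\delta\sqrt{\log(2/\delta)}$ for every $\delta\in(0,1]$.
\end{theorem}

Aleksandrov and Peller write in \cite{AP} that they do not know whether this theorem can be improved. In precise form, the question asks for a normalized $f$, a constant $c>0$ and a function $\psi$ on $(0,1]$ with $\psi(\delta)/\sqrt{\log(2/\delta)}\to\infty$ as $\delta\to0^+$ such that $\Omega_f(\delta)\ge c\,\delta\,\psi(\delta)$ on $(0,1]$.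

To see what to expect, start from one frequency. The identity
\[
e^{i\xi B}-e^{i\xi A}=i\xi\int_0^1e^{is\xi B}(B-A)e^{i(1-s)\xi A}\,ds
\]
shows that $x\mapsto e^{i\xi x}$ has operator modulus at most $|\xi|\delta$, and Lemma~\ref{lem:bernstein} below extends this to all bounded functions with frequencies in $[-\sigma,\sigma]$. Split a normalized $f$ into pieces with frequencies of size about $2^k$. The $k$th piece has supremum of order $2^{-k}$, so it contributes at most a multiple of $\delta$ to $\|f(A)-f(B)\|$. The frequencies above $1/\delta$ together, and those below $1$ together, also contribute $O(\delta)$. What remains is a sum of $N\approx\log(2/\delta)$ terms of size $\delta$. For scalars the sum is at most $\delta$; square-root cancellation would give $\sqrt N\,\delta$, the size in Theorem~\ref{thm:known}; the triangle inequality allows $N\delta$. The question is whether all scales can be made to add up without cancellation. They can.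

\begin{theorem}\label{thm:log}
There is a real normalized function $f$ such that
\[
\Omega_f(\delta)\ge\tfrac1{134}\,\delta\log\tfrac2\delta\qquad\text{for all }\delta\in(0,1].
\]
\end{theorem}

So the answer is affirmative, with $\psi(\delta)=\log(2/\delta)$. The same construction works for any scalar modulus. A \emph{modulus} is a nondecreasing subadditive function $\omega\colon[0,\infty)\to[0,\infty)$, not identically zero, with $\omega(0)=0$, continuous at $0$. The inequality $\omega_f\le\omega$ means that $|f(x)-f(y)|\le\omega(|x-y|)$ for all $x,y$. Put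
\[
I(\delta)=\int_\delta^\infty\frac{\omega(t)}{t^2}\,dt,\qquad \omega_*(\delta)=\delta\,I(\delta)\in(0,\infty].
\]
The integral $I(\delta)$ adds up the slopes $\omega(t)/t$ over all scales $t\ge\delta$ with respect to $dt/t$. For $\omega(t)=t^\alpha$ with $0<\alpha<1$ one gets $\omega_*(\delta)=\delta^\alpha/(1-\alpha)$; for $\omega(t)=t$, $\omega_*\equiv\infty$; for $\omega(t)=\min(t,2)$ and $\delta\le2$, $\omega_*(\delta)=\delta(1+\log\frac2\delta)$.

\begin{theorem}\label{thm:general}
There are absolute constants $0<c<C<\infty$ such that the following holds for every modulus $\omega$.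
\begin{itemize}
\item[(a)] If $\omega_f\le\omega$, then $\Omega_f(\delta)\le C\,\omega_*(\delta)$ for all $\delta>0$.
\item[(b)] There is a real $f\in C^\infty(\mathbb R)$ with $\omega_f\le\omega$ and $\Omega_f(\delta)\ge c\,\omega_*(\delta)$ for all $\delta>0$. In particular, $\Omega_f\equiv\infty$ if $\omega_*\equiv\infty$.
\end{itemize}
\end{theorem}

Part (a) is a known theorem of Aleksandrov and Peller; we include a proof. It shows that the logarithm in Theorem~\ref{thm:log} cannot be replaced by anything of larger order.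

\begin{corollary}\label{cor:sharp}
For $\psi\colon(0,1]\to[0,\infty)$ the following are equivalent: \emph{(i)} there are a normalized $f$ and $c'>0$ with $\Omega_f(\delta)\ge c'\delta\,\psi(\delta)$ on $(0,1]$; \emph{(ii)} there is $L>0$ with $\psi(\delta)\le L\log\frac2\delta$ on $(0,1]$.
\end{corollary}

\begin{proof}
If $f$ is normalized, Theorem~\ref{thm:general}(a) with $\omega(t)=\min(t,2)$ gives $\Omega_f(\delta)\le C\delta(1+\log\frac2\delta)\le3C\delta\log\frac2\delta$ on $(0,1]$, because $\log\frac2\delta\ge\log2>\frac12$. So (i) implies (ii) with $L=3C/c'$. Conversely, (ii) and Theorem~\ref{thm:log} give (i) with $c'=1/(134L)$.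
\end{proof}

Section~\ref{sec:comm} reduces the lower bounds to a problem about matrices of divided differences, and Section~\ref{sec:key} solves it. Sections~\ref{sec:log} and~\ref{sec:lower} build the smooth functions, and Section~\ref{sec:upper} proves the upper bound.

\section{Elementary facts}\label{sec:facts}

A matrix example controls $\Omega_f$ at one value of $\delta$. The next lemma transfers such information to smaller values.

\begin{lemma}\label{lem:E}
The function $\Omega_f$ is nondecreasing, it does not change when $f$ is translated, and $\Omega_f(k\delta)\le k\,\Omega_f(\delta)$ for $k\in\mathbb N$. Consequently, for $0<\delta\le\rho$,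
\[
\frac{\Omega_f(\delta)}{\delta}\ge\frac12\,\frac{\Omega_f(\rho)}{\rho},
\]
and the factor $\frac12$ can be omitted if $\rho/\delta$ is an integer.
\end{lemma}

\begin{proof}
Monotonicity is part of the definition, and translating $f$ by $\tau$ amounts to adding the same scalar operator to $A$ and $B$. If $\|A-B\|\le k\delta$, the self-adjoint operators $A_j=A+\frac jk(B-A)$, $0\le j\le k$, satisfy $\|A_{j+1}-A_j\|\le\delta$, and $f(B)-f(A)=\sum_{j<k}(f(A_{j+1})-f(A_j))$. Finally, $k=\lceil\rho/\delta\rceil\le2\rho/\delta$ gives $\Omega_f(\rho)\le\Omega_f(k\delta)\le k\,\Omega_f(\delta)$, and $k=\rho/\delta$ in the integer case.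
\end{proof}

\begin{lemma}\label{lem:modulus}
Let $\omega$ be a modulus, $t,\delta>0$, $\lambda\ge0$, $k\in\mathbb N$. Then
\begin{gather}
\omega(kt)\le k\,\omega(t),\qquad\omega(\lambda t)\le(1+\lambda)\,\omega(t),\qquad\omega(t)>0,\label{eq:mod1}\\
\omega(\delta)/\delta\le I(\delta),\qquad I(\delta)\le2I(2\delta).\label{eq:mod2}
\end{gather}
\end{lemma}

\begin{proof}
The first inequality is subadditivity, and the second follows from $\omega(\lambda t)\le\omega(\lceil\lambda\rceil t)$. If $\omega(t)=0$, the second inequality forces $\omega\equiv0$. By monotonicity $I(\delta)\ge\omega(\delta)\int_\delta^\infty t^{-2}dt=\omega(\delta)/\delta$, and $\int_\delta^{2\delta}\omega(t)t^{-2}dt\le\omega(2\delta)/(2\delta)\le I(2\delta)$.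
\end{proof}

We also use the Schur test in the following form. If $|X_{ab}|=|X_{ba}|$ and $\sum_b|X_{ab}|\le R$ for all $a$, then $\|X\|\le R$, since $|\langle Xu,v\rangle|\le\sum_{a,b}|X_{ab}|\,\frac{|u_b|^2+|v_a|^2}2\le R$ for unit vectors $u,v$.

\section{Commutators and divided differences}\label{sec:comm}

For a general perturbation $B$ of $A$ the operator $f(B)$ is hard to compute. It is explicit when $B$ is a unitary conjugate of $A$, and for a unitary close to the identity the differences $B-A$ and $f(B)-f(A)$ are, to first order, commutators $[X,Y]=XY-YX$.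

\begin{lemma}\label{lem:comm}
Let $A=A^*$ and $K=-K^*$ be matrices, let $t>0$ satisfy $t\|K\|\le\frac12$, and put $B=e^{tK}Ae^{-tK}$. Then $B=B^*$, $\|B-A\|\le t\,\|[A,K]\|$, and for every continuous $f$
\[
\|f(B)-f(A)\|\ge\tfrac t2\,\|[f(A),K]\|.
\]
\end{lemma}

\begin{proof}
For real $s$ the matrix $U_s=e^{sK}$ is unitary, since $U_s^*=e^{-sK}$. For a fixed matrix $X$ the curve $X(s)=U_sXU_s^*$ has $X'(s)=U_s[K,X]U_s^*$ and $X''(s)=U_s[K,[K,X]]U_s^*$. With $X=A$, integrating $X'$ over $[0,t]$ gives the bound for $\|B-A\|$. With $X=f(A)$ we have $X(t)=f(B)$, and Taylor's formula reads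
\[
f(B)-f(A)=t[K,f(A)]+\int_0^t(t-s)\,U_s[K,[K,f(A)]]U_s^*\,ds .
\]
The integral has norm at most $\frac{t^2}2\cdot2\|K\|\,\|[K,f(A)]\|\le\frac t2\|[K,f(A)]\|$.
\end{proof}

No smoothness of $f$ is used, because $A$ and $B$ have the same finite spectrum. If one insists on an infinite-dimensional space, one replaces $A,B$ by $A\oplus0$, $B\oplus0$.

Let $A=\operatorname{diag}(x_a)$ with distinct real $x_a$, and let $g_a=f(x_a)$ be real. Then $[A,K]_{ab}=(x_a-x_b)K_{ab}$ and $[f(A),K]_{ab}=(g_a-g_b)K_{ab}$, so that
\begin{equation}\label{eq:schur}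
[f(A),K]_{ab}=M_{ab}\,[A,K]_{ab},\qquad M_{ab}=\frac{g_a-g_b}{x_a-x_b}\qquad(a\ne b),
\end{equation}
and both commutators have zero diagonal. Every real symmetric $T$ with zero diagonal has the form $[A,K]$ with $K$ real antisymmetric: take $K_{ab}=T_{ab}/(x_a-x_b)$, $K_{aa}=0$. The task is therefore the following. The divided differences $M_{ab}$ are bounded by the Lipschitz constant of $f$, and we want $T$ of bounded norm such that the entrywise product $(M_{ab}T_{ab})$ has large norm. If $f$ is linear, $M$ is constant and nothing is gained. The gain must come from signs: $T$ has small norm because its entries cancel, and $M$ undoes the cancellation.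

To produce a rich sign pattern with a Lipschitz function, let the slope alternate from scale to scale. Index the points by binary words $a=(a_0,\dots,a_{n-1})\in\{0,1\}^n$, choose rapidly decreasing lengths $\rho_j>0$ and heights $h_j>0$, and put
\begin{equation}\label{eq:points}
x_a=\sum_{j=0}^{n-1}a_j\rho_j,\qquad g_a=\sum_{j=0}^{n-1}(-1)^ja_jh_j .
\end{equation}
For $a\ne b$, the \emph{level} $m(a,b)$ is the first $j$ with $a_j\ne b_j$, that is, the number of initial digits that $a$ and $b$ share. Digit $m=m(a,b)$ dominates both $x_a-x_b$ and $g_a-g_b$, so $M_{ab}\approx(-1)^mh_m/\rho_m$; see Figure~\ref{fig:points}. For fixed $a$ there are exactly $2^{n-m-1}$ words $b$ with $m(a,b)=m$.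

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=8cm,y=7cm]
\draw[gray] (0,0)--(0.0625,0.03125)--(0.25,-0.125)--(0.3125,-0.09375)--(1,0.5)--(1.0625,0.53125)--(1.25,0.375)--(1.3125,0.40625);
\fill (0,0) circle (1.5pt) node[left] {\scriptsize $000$};
\fill (0.0625,0.03125) circle (1.5pt) node[above] {\scriptsize $001$};
\fill (0.25,-0.125) circle (1.5pt) node[below] {\scriptsize $010$};
\fill (0.3125,-0.09375) circle (1.5pt) node[below right] {\scriptsize $011$};
\fill (1,0.5) circle (1.5pt) node[above left] {\scriptsize $100$};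
\fill (1.0625,0.53125) circle (1.5pt) node[above] {\scriptsize $101$};
\fill (1.25,0.375) circle (1.5pt) node[below] {\scriptsize $110$};
\fill (1.3125,0.40625) circle (1.5pt) node[right] {\scriptsize $111$};
\end{tikzpicture}
\caption{The points $(x_a,g_a)$ with $x_a=\sum_ja_j\rho_j$ and $g_a=\sum_j(-1)^ja_jh_j$ for $a\in\{0,1\}^3$, $\rho_j=4^{-j}$, $h_j=\rho_j/2$ (the proofs use the ratio $8$ in place of $4$). The chord between two points rises if their labels first differ in digit $0$ or $2$, and falls if they first differ in digit $1$.}\label{fig:points}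
\end{figure}

\subsection*{Three scales}
Take $\rho_j=h_j=\varepsilon^j$ and let $\varepsilon\to0$, so that $M_{ab}\to(-1)^{m(a,b)}$ and the piecewise linear interpolant of the data has Lipschitz constant $\max|M_{ab}|\to1$. For $n\le2$ the limiting pattern is $-\epsilon_a\epsilon_b$ with $\epsilon_a=(-1)^{a_0}$. Multiplying by it is a conjugation by a diagonal unitary up to sign, so norms are preserved. The first gain occurs for $n=3$. Let $T$ have zero diagonal and entries $p,q,r$ on levels $0,1,2$; each row contains them $4$, $2$ and $1$ times. In lexicographic order the eigenvectors are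
\[
(1,1,1,1,1,1,1,1),\quad(1,1,1,1,-1,-1,-1,-1),\quad(1,1,-1,-1,0,0,0,0),\quad(1,-1,0,\dots,0)
\]
together with the one shift of the third to the other half and the three shifts of the fourth to the other pairs. The eigenvalues are
\[
4p+2q+r,\qquad-4p+2q+r,\qquad-2q+r,\qquad-r .
\]
For $(p,q,r)=(1,-3,5)$ they are $3,-5,11,-5$, so $\|T\|=11$. Multiplication by $(-1)^{m(a,b)}$ turns $T$ into the matrix $(|T_{ab}|)$, for which the first eigenvalue is $4+6+5=15$; this is its norm by the Schur test. Hence $\|[f(A),K]\|/\|[A,K]\|\to\frac{15}{11}>1$, although the Lipschitz constant of $f$ tends to $1$.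

The choice $(1,-3,5)$ is explained by the eigenvalues of $\frac18(T-3I)$, which are $0,-1,1,-1$: this matrix acts as $\pm1$, alternately, on the eigenspaces attached to the successive digits. In this normalization each level contributes at least $\frac12$ to a row sum of absolute values, while the norm is $1$. With $n$ digits the same recipe keeps the norm bounded and makes the row sum grow like $n$.

\section{The matrix estimate}\label{sec:key}

From now on $n\ge1$, and the positive numbers $\rho_0,\dots,\rho_{n-1}$, $h_0,\dots,h_{n-1}$ satisfy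
\begin{equation}\label{eq:sep}
\rho_{j+1}\le\rho_j/8,\qquad h_{j+1}\le h_j/8\qquad(0\le j<n-1).
\end{equation}
The numbers $x_a$, $g_a$, $M_{ab}$ are given by \eqref{eq:points} and \eqref{eq:schur}.

\begin{lemma}\label{lem:points}
We have $0\le x_a\le\frac87\rho_0$ and $|g_a|\le\frac87h_0$. If $a\ne b$ and $m=m(a,b)$, then
\[
\tfrac67\rho_m\le|x_a-x_b|\le\tfrac87\rho_m,\qquad|g_a-g_b|\le\tfrac87h_m,\qquad(-1)^mM_{ab}\ge\frac34\,\frac{h_m}{\rho_m}.
\]
\end{lemma}

\begin{proof}
By \eqref{eq:sep}, $\sum_{j>m}\rho_j\le\rho_m\sum_{i\ge1}8^{-i}=\rho_m/7$ and in the same way $\sum_{j>m}h_j\le h_m/7$. The case $m=0$ gives the first claim. Next, $x_a-x_b=(a_m-b_m)\rho_m+\theta$ and $g_a-g_b=(-1)^m(a_m-b_m)h_m+\theta'$ with $a_m-b_m=\pm1$, $|\theta|\le\rho_m/7$, $|\theta'|\le h_m/7$. This gives the two-sided bounds, shows that $M_{ab}$ has sign $(-1)^m$, and gives $|M_{ab}|\ge\frac67h_m/(\frac87\rho_m)$.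
\end{proof}

We now need a matrix of bounded norm whose entries on level $m$ have sign $(-1)^m$ and size about $2^{m-n}$, so that every level carries comparable mass in every row. The signs are essential: the matrix with entries $+2^{m-n}$ has all row sums, and hence its norm, equal to $n/2$. Matrices that are constant on levels are combinations of the averaging operators $E_0,\dots,E_n$ on $\ell^2(\{0,1\}^n)$,
\[
(E_j)_{ab}=\begin{cases}2^{j-n}&\text{if $a$ and $b$ share the first $j$ digits},\\0&\text{otherwise.}\end{cases}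
\]
The operator $E_j$ replaces a function by its averages over the classes of $2^{n-j}$ words with a common prefix of length $j$, so it is the orthogonal projection onto the functions that depend only on the first $j$ digits. These subspaces increase with $j$, and therefore the differences $E_{j+1}-E_j$ are mutually orthogonal projections. Prescribing eigenvalues on their ranges controls the norm at no cost, and it remains to compute the entries.

\begin{lemma}\label{lem:S}
Let $S=\sum_{j=0}^{n-1}(-1)^{j+1}(E_{j+1}-E_j)$, and let $T$ be obtained from $S$ by replacing the diagonal with zeros. Then $T$ is real symmetric, $\|T\|\le\frac32$, and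
\begin{equation}\label{eq:entries}
2^{m-n}\le(-1)^mT_{ab}\le\tfrac53\,2^{m-n}\qquad\text{if }a\ne b,\ m=m(a,b).
\end{equation}
\end{lemma}

\begin{proof}
The matrix $S$ is real symmetric with eigenvalues in $\{0,\pm1\}$, so $\|S\|\le1$. If $m(a,b)=m$, then $(E_{j+1}-E_j)_{ab}$ equals $2^{j+1-n}-2^{j-n}=2^{j-n}$ for $j<m$, equals $-2^{m-n}$ for $j=m$, and vanishes for $j>m$. Since $\sum_{j<m}(-2)^j=\frac{1-(-2)^m}3$,
\[
S_{ab}=2^{-n}\Bigl[(-2)^m-\sum_{j<m}(-2)^j\Bigr]=2^{-n}\,\frac{4(-2)^m-1}3,
\]
so $(-1)^mS_{ab}=2^{m-n}\cdot\frac13\bigl(4-(-2)^{-m}\bigr)$, and $|(-2)^{-m}|\le1$ gives \eqref{eq:entries}. On the diagonal every $j<n$ contributes $(-1)^{j+1}2^{j-n}$, so $|S_{aa}|=2^{-n}|1-(-2)^n|/3\le(1+2^{-n})/3\le\frac12$. Hence $\|T\|\le1+\frac12$.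
\end{proof}

For $n=3$ the entries are $\frac18,-\frac38,\frac58$, as in the example.

\begin{proposition}\label{prop:key}
Assume \eqref{eq:sep}. Let $f$ be a continuous real function on $\mathbb R$ and let $\tau\in\mathbb R$ be such that $f(x_a+\tau)=g_a$ for all $a\in\{0,1\}^n$. Then
\[
\frac{\Omega_f(\rho_{n-1})}{\rho_{n-1}}\ge\frac1{12}\sum_{m=0}^{n-1}\frac{h_m}{\rho_m}.
\]
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:E} we may take $\tau=0$. Let $A=\operatorname{diag}(x_a)$, $K_{ab}=T_{ab}/(x_a-x_b)$ for $a\ne b$ and $K_{aa}=0$. Then $K$ is real antisymmetric, $[A,K]=T$, and $[f(A),K]_{ab}=M_{ab}T_{ab}$ off the diagonal. Lemma~\ref{lem:comm} requires three bounds, of which $\|[A,K]\|\le\frac32$ is already known.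

\emph{The commutator with $f(A)$ is large.} By Lemma~\ref{lem:points} and \eqref{eq:entries} the signs match, and $M_{ab}T_{ab}\ge\frac34\frac{h_m}{\rho_m}2^{m-n}$ on level $m$. Testing on the unit vector $e=2^{-n/2}(1,\dots,1)$ gives the average row sum:
\[
\|[f(A),K]\|\ge\langle[f(A),K]e,e\rangle=2^{-n}\sum_{a\ne b}M_{ab}T_{ab}\ge\sum_{m=0}^{n-1}2^{n-m-1}\cdot\frac34\,\frac{h_m}{\rho_m}\,2^{m-n}=\frac38\sum_{m=0}^{n-1}\frac{h_m}{\rho_m}.
\]

\emph{The generator $K$ is not too large.} The size of $K$ limits $t$, hence the value of $\delta$ at which the first-order estimate is valid. The separation of the $\rho_j$ makes the smallest scale dominate. By the Schur test, \eqref{eq:entries}, Lemma~\ref{lem:points} and \eqref{eq:sep},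
\[
\|K\|\le\sum_{m=0}^{n-1}2^{n-m-1}\cdot\frac53\,2^{m-n}\cdot\frac7{6\rho_m}=\frac{35}{36}\sum_{m=0}^{n-1}\frac1{\rho_m}\le\frac{35}{36}\cdot\frac87\cdot\frac1{\rho_{n-1}}=\frac{10}{9\rho_{n-1}}.
\]

Take $t=\frac9{20}\rho_{n-1}$, so that $t\|K\|\le\frac12$, and let $B=e^{tK}Ae^{-tK}$. Lemma~\ref{lem:comm} gives $\|B-A\|\le\frac32t=\frac{27}{40}\rho_{n-1}\le\rho_{n-1}$ and
\[
\|f(B)-f(A)\|\ge\frac{9\rho_{n-1}}{40}\cdot\frac38\sum_{m=0}^{n-1}\frac{h_m}{\rho_m}=\frac{27}{320}\,\rho_{n-1}\sum_{m=0}^{n-1}\frac{h_m}{\rho_m}.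
\]
Finally $\frac{27}{320}>\frac1{12}$, because $27\cdot12=324>320$.
\end{proof}

\section{Smooth blocks and the logarithm}\label{sec:log}

It remains to interpolate the data $(x_a,g_a)$ by a smooth function with a prescribed modulus. Extension preserves the modulus and so does mollification, but mollification changes values. We therefore first make the function constant on a small interval around each $x_a$.

\begin{lemma}\label{lem:block}
Assume \eqref{eq:sep}, and let $\mu$ be a modulus with $\frac87h_m\le\mu(\frac47\rho_m)$ for $0\le m<n$. Then there is a real $F\in C_c^\infty(\mathbb R)$ with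
\[
F(x_a)=g_a\ \text{for all }a,\qquad\omega_F\le\mu,\qquad\|F\|_\infty\le\tfrac87h_0,\qquad\operatorname{supp}F\subset[-2\rho_0,3\rho_0].
\]
\end{lemma}

\begin{proof}
Let $\eta=\rho_{n-1}/7$, $J_a=[x_a-\eta,x_a+\eta]$ and $Z=\mathbb R\setminus(-\rho_0,2\rho_0)$. If $x\in J_a$, $y\in J_b$ and $m=m(a,b)$, Lemma~\ref{lem:points} gives $|x-y|\ge\frac67\rho_m-2\eta\ge\frac47\rho_m$. So the $J_a$ are disjoint, and $|g_a-g_b|\le\frac87h_m\le\mu(\frac47\rho_m)\le\mu(|x-y|)$. All $J_a$ lie in $[-\frac17\rho_0,\frac97\rho_0]$, so for $x\in J_a$, $y\in Z$ we have $|x-y|\ge\frac57\rho_0$ and $|g_a|\le\frac87h_0\le\mu(\frac47\rho_0)\le\mu(|x-y|)$. Thus the function $g$ on $Y=Z\cup\bigcup_aJ_a$ that equals $g_a$ on $J_a$ and $0$ on $Z$ satisfies $|g(x)-g(y)|\le\mu(|x-y|)$ on $Y$.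

Put $G(x)=\inf_{y\in Y}\bigl(g(y)+\mu(|x-y|)\bigr)$, which is finite because $g$ is bounded. For $x\in Y$, the choice $y=x$ gives $G(x)\le g(x)$, and $g(y)+\mu(|x-y|)\ge g(x)$ for all $y\in Y$, so $G=g$ on $Y$. Since $\mu$ is nondecreasing and subadditive, $\mu(|x-y|)\le\mu(|x-x'|)+\mu(|x'-y|)$; taking infima gives $G(x)\le G(x')+\mu(|x-x'|)$, hence $\omega_G\le\mu$. In particular $G$ is continuous, since $\mu$ is continuous at $0$. The truncation $\widetilde G=\max(-H,\min(G,H))$ with $H=\frac87h_0$ still equals $g$ on $Y$ and has $\omega_{\widetilde G}\le\mu$.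

Let $\kappa\ge0$ be smooth, supported in $[-\eta,\eta]$, with $\int\kappa=1$, and let $F=\widetilde G*\kappa$. As an average of translates of $\widetilde G$, the function $F$ satisfies $\omega_F\le\mu$ and $|F|\le H$. It is smooth, supported in $[-\rho_0-\eta,2\rho_0+\eta]$, and $F(x_a)=g_a$ because $\widetilde G=g_a$ on $J_a$.
\end{proof}

One block with $n$ digits works at the single scale $\rho_{n-1}$. Since Proposition~\ref{prop:key} sees only the values of $f$ on a translate of the set $\{x_a\}$, blocks for different $n$ can be placed side by side in one function.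

\begin{proof}[Proof of Theorem~\ref{thm:log}]
For $n\ge1$ take $\rho_j=8^{-j}$ and $h_j=\frac12\rho_j$, $0\le j<n$, and $\mu(t)=t$. Then \eqref{eq:sep} holds and $\frac87h_m=\frac47\rho_m$, so Lemma~\ref{lem:block} gives $F_n\in C_c^\infty(\mathbb R)$ with $F_n(x_a)=g_a$, $\|F_n'\|_\infty\le1$, $\|F_n\|_\infty\le\frac47$ and support in $[-2,3]$. Let $f(x)=\sum_{n\ge1}F_n(x-10n)$. The supports of the terms are disjoint and locally finite, so $f$ is real and normalized, and $f(x_a+10n)=g_a$ for the data with $n$ digits. All slopes $h_m/\rho_m$ equal $\frac12$, and Proposition~\ref{prop:key} gives $\Omega_f(8^{1-n})/8^{1-n}\ge n/24$.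

Given $\delta\in(0,1]$, choose $n\ge1$ with $8^{-n}<\delta\le8^{1-n}$. Lemma~\ref{lem:E} gives $\Omega_f(\delta)\ge\frac n{48}\delta$. On the other hand, $\log\frac2\delta<(1+3n)\log2\le4n\log2<2.78\,n$, and $48\cdot2.78<134$.
\end{proof}

\section{The lower bound for a general modulus}\label{sec:lower}

To prove Theorem~\ref{thm:general}(b) one would like to use the lengths $\ell_i=8^i\delta$ and heights proportional to $\omega(\ell_i)$, since the sum of the slopes $\omega(\ell_i)/\ell_i$ controls $I(\delta)$. The obstacle is the second condition in \eqref{eq:sep}, without which digit $m$ need not determine the sign of $g_a-g_b$: the heights $\omega(\ell_i)$ may grow slowly or, as for $\min(t,2)$, stop growing. But along a run of scales on which $\omega$ is nearly constant the slopes decay geometrically, so the first scale of the run carries a fixed share of the sum. We keep only such scales.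

\begin{lemma}\label{lem:scales}
Let $\omega$ be a modulus, $\delta>0$, $N\ge0$. There are $n\ge1$ and $\rho_0>\dots>\rho_{n-1}$ in $\{8^i\delta:0\le i\le N\}$ such that $\omega(\rho_{j+1})\le\omega(\rho_j)/8$ for $0\le j<n-1$ and
\[
\sum_{j=0}^{n-1}\frac{\omega(\rho_j)}{\rho_j}\ge\frac7{1024}\int_\delta^{8^{N+1}\delta}\frac{\omega(t)}{t^2}\,dt .
\]
\end{lemma}

\begin{proof}
For $0\le i\le N$ let $\ell_i=8^i\delta$, $r_i=\omega(\ell_i)>0$ and $s_i=r_i/\ell_i$. On $[\ell_i,8\ell_i]$ we have $\omega\le8r_i$ by \eqref{eq:mod1}, so the integral is at most $\sum_i8r_i/\ell_i=8\sum_is_i$.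

For $v\in\mathbb Z$ let $B_v=\{i:8^v\le r_i<8^{v+1}\}$; these sets partition $\{0,\dots,N\}$. If $B_v\ne\emptyset$, let $i_v=\min B_v$. Then
\[
\sum_{i\in B_v}s_i\le8^{v+1}\sum_{i\ge i_v}\frac1{8^i\delta}=\frac87\cdot\frac{8^{v+1}}{\ell_{i_v}}\le\frac{64}7\,s_{i_v},
\]
so $\sum_vs_{i_v}\ge\frac7{64}\sum_is_i$. Heights in neighboring classes $B_v$, $B_{v+1}$ may be close, so we keep every other class. For one of the two parities, the set $G$ of all $i_v$ with $v$ of that parity satisfies $\sum_{i\in G}s_i\ge\frac7{128}\sum_is_i>0$. If $i_v<i_{v'}$ lie in $G$, then $r_{i_v}\le r_{i_{v'}}$ forces $v<v'$, so $v'\ge v+2$ and $r_{i_v}<8^{v+1}\le8^{v'-1}\le r_{i_{v'}}/8$. List $\{\ell_i:i\in G\}$ in decreasing order, and note that $\frac7{128}\cdot\frac18=\frac7{1024}$.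
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}\textup{(b)}]
\emph{One block.} Fix $\delta>0$ and $N\ge0$, take $\rho_j$ from Lemma~\ref{lem:scales}, and put $h_j=\frac15\omega(\rho_j)$. Distinct $\rho_j$ differ by a factor of at least $8$, so \eqref{eq:sep} holds. We apply Lemma~\ref{lem:block} with $\mu=\frac12\omega$; the factor $\frac12$ is reserved for the gluing. The hypothesis holds because, by \eqref{eq:mod1},
\[
\tfrac87h_m=\tfrac8{35}\omega(\rho_m)\le\tfrac14\omega(\rho_m)\le\tfrac12\omega(\tfrac12\rho_m)\le\tfrac12\omega(\tfrac47\rho_m).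
\]
We obtain $F_{\delta,N}\in C_c^\infty(\mathbb R)$ with $\omega_{F_{\delta,N}}\le\frac12\omega$ that interpolates the data.

\emph{Gluing.} Enumerate the pairs $(\delta,N)$ with $\delta=2^j$, $j\in\mathbb Z$, $N\ge0$, and let $F_1,F_2,\dots$ be translates of the corresponding blocks such that $F_k$ is supported in a compact interval $Q_k$ lying to the right of $Q_{k-1}$ at distance at least $1$. The sum $f=\sum_kF_k$ is locally finite, hence smooth, and it vanishes at the endpoints of each $Q_k$. Let $x<y$. If $x\in Q_k$ and $y\in Q_l$ with $k<l$, let $p$ be the right endpoint of $Q_k$ and $q$ the left endpoint of $Q_l$. Then $x\le p<q\le y$ and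
\[
|f(x)-f(y)|\le|F_k(x)-F_k(p)|+|F_l(q)-F_l(y)|\le\tfrac12\omega(p-x)+\tfrac12\omega(y-q)\le\omega(y-x).
\]
Otherwise at most one interval $Q_k$ meets $\{x,y\}$, so $f(x)$ and $f(y)$ are values of a single $F_k$ and differ by at most $\frac12\omega(y-x)$. Thus $\omega_f\le\omega$.

\emph{The estimate.} Let $\delta=2^j$ and $N\ge0$. For the block $F_{\delta,N}$ the smallest length $\rho_{n-1}$ is an integer multiple of $\delta$. By Lemma~\ref{lem:E}, Proposition~\ref{prop:key} and Lemma~\ref{lem:scales},
\[
\frac{\Omega_f(\delta)}\delta\ge\frac{\Omega_f(\rho_{n-1})}{\rho_{n-1}}\ge\frac1{60}\sum_{m=0}^{n-1}\frac{\omega(\rho_m)}{\rho_m}\ge c_0\int_\delta^{8^{N+1}\delta}\frac{\omega(t)}{t^2}\,dt,\qquad c_0=\frac7{61440}.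
\]
Letting $N\to\infty$ gives $\Omega_f(\delta)\ge c_0\,\delta I(\delta)$ for $\delta=2^j$, also when $I(\delta)=\infty$. For arbitrary $\delta>0$ choose $\delta'=2^j$ with $\delta\le\delta'<2\delta$. By Lemma~\ref{lem:E} and \eqref{eq:mod2},
\[
\Omega_f(\delta)\ge\tfrac12\Omega_f(2\delta)\ge\tfrac12\Omega_f(\delta')\ge\tfrac{c_0}2\,\delta'I(\delta')\ge\tfrac{c_0}2\,\delta\,I(2\delta)\ge\tfrac{c_0}4\,\omega_*(\delta).
\]
So (b) holds with $c=c_0/4$.
\end{proof}

\section{The upper bound}\label{sec:upper}

We now make the frequency decomposition of Section~\ref{sec:intro} precise. Write $\widehat\psi(x)=\int\psi(\xi)e^{-i\xi x}\,d\xi$. A continuous function $g$ of at most polynomial growth has \emph{spectrum in} $[-\sigma,\sigma]$ if its distributional Fourier transform is supported there, that is, if $\int g\,\widehat\psi=0$ for every $\psi\in C_c^\infty(\mathbb R)$ whose support does not meet $[-\sigma,\sigma]$. We use two standard facts.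

\begin{itemize}
\item \emph{Bernstein's inequality.} If $\Phi$ is entire, $|\Phi(z)|\le c_1e^{\tau|z|}$ on $\mathbb C$ for some $c_1$, and $|\Phi|\le R$ on $\mathbb R$, then $|\Phi'|\le\tau R$ on $\mathbb R$.
\item For a bounded operator $X$, $\|e^X\|\le e^{\|\operatorname{Re}X\|}$, where $\operatorname{Re}X=\frac12(X+X^*)$. Indeed, $w(s)=e^{sX}u$ satisfies $\frac d{ds}\|w\|^2=2\langle(\operatorname{Re}X)w,w\rangle\le2\|\operatorname{Re}X\|\,\|w\|^2$.
\end{itemize}

The operator version of Bernstein's inequality reduces to the scalar one along the line through $A$ and $B$: matrix elements of $g(A+s(B-A))$ extend to entire functions of $s$, and they are bounded for real $s$ because the operators on the line are self-adjoint.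

\begin{lemma}\label{lem:bernstein}
If $g$ is bounded and continuous with spectrum in $[-\sigma,\sigma]$, then $\|g(A)-g(B)\|\le\sigma\|g\|_\infty\|A-B\|$ for all bounded self-adjoint $A,B$.
\end{lemma}

\begin{proof}
The Fourier transform of $g$ need not be a function, so we first regularize. For $\varepsilon>0$ let $g_\varepsilon(x)=g(x)\bigl(\frac{\sin\varepsilon x}{\varepsilon x}\bigr)^2$ and $\sigma_\varepsilon=\sigma+2\varepsilon$. Then $g_\varepsilon$ is continuous and integrable, $\|g_\varepsilon\|_\infty\le\|g\|_\infty$, and $g_\varepsilon\to g$ uniformly on compact sets as $\varepsilon\to0$. With $\chi=\frac1{2\varepsilon}\mathbf 1_{[-\varepsilon,\varepsilon]}$ we have $\widehat\chi(x)=\frac{\sin\varepsilon x}{\varepsilon x}$. If the support of $\psi\in C_c^\infty(\mathbb R)$ does not meet $[-\sigma_\varepsilon,\sigma_\varepsilon]$, then $\psi_1=\chi*\chi*\psi\in C_c^\infty(\mathbb R)$ has support disjoint from $[-\sigma,\sigma]$, and $\int\widehat{g_\varepsilon}\,\psi=\int g_\varepsilon\widehat\psi=\int g\,\widehat{\psi_1}=0$.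 So the continuous function $\gamma=\frac1{2\pi}\widehat{g_\varepsilon}$ vanishes outside $[-\sigma_\varepsilon,\sigma_\varepsilon]$, and Fourier inversion gives $g_\varepsilon(x)=\int\gamma(\xi)e^{i\xi x}\,d\xi$ for all $x$.

Let $D=B-A$, let $u,v$ be unit vectors, and put
\[
\Phi(z)=\int_{-\sigma_\varepsilon}^{\sigma_\varepsilon}\gamma(\xi)\,\langle e^{i\xi(A+zD)}u,v\rangle\,d\xi,\qquad z\in\mathbb C .
\]
The exponential series converges uniformly for $(\xi,z)$ in compact sets, so $\Phi$ is entire. Since $\operatorname{Re}\bigl(i\xi(A+zD)\bigr)=-\xi(\operatorname{Im}z)D$, we get $|\Phi(z)|\le\|\gamma\|_{L^1}e^{\sigma_\varepsilon\|D\||z|}$. For real $s$ the operator $A+sD$ is self-adjoint, and the spectral theorem with Fubini's theorem gives $\Phi(s)=\langle g_\varepsilon(A+sD)u,v\rangle$, so $|\Phi(s)|\le\|g\|_\infty$. Bernstein's inequality yields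
\[
|\langle(g_\varepsilon(B)-g_\varepsilon(A))u,v\rangle|=|\Phi(1)-\Phi(0)|\le\sigma_\varepsilon\|D\|\,\|g\|_\infty .
\]
Take the supremum over $u,v$ and let $\varepsilon\to0$; uniform convergence on the spectra gives $g_\varepsilon(A)\to g(A)$ and $g_\varepsilon(B)\to g(B)$ in norm.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}\textup{(a)}]
The integral $I(\delta)$ is finite either for all $\delta>0$ or for none, and we may assume the former. Fix, independently of $\omega$ and $f$, a Schwartz function $\varphi$ with $\int\varphi=1$ and $\widehat\varphi$ supported in $[-1,1]$, and put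
\[
C_1=\int(1+|u|)|\varphi(u)|\,du,\qquad C_2=\int(1+|u|)|\varphi'(u)|\,du .
\]
For $k\in\mathbb Z$ let $\varphi_k(x)=2^k\varphi(2^kx)$ and $f_k=f*\varphi_k$. The convolution converges because $|f(x)|\le|f(0)|+(1+|x|)\omega(1)$ by \eqref{eq:mod1}. It has spectrum in $[-2^k,2^k]$: by Fubini's theorem $\int f_k\widehat\psi=\int f\,\widehat{\psi_2}$ with $\psi_2(\xi)=\psi(\xi)\widehat\varphi(2^{-k}\xi)$, and $\psi_2=0$ if the support of $\psi$ does not meet $[-2^k,2^k]$. Since $f(x)-f_k(x)=\int(f(x)-f(x-2^{-k}u))\varphi(u)\,du$, \eqref{eq:mod1} gives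
\[
\|f-f_k\|_\infty\le C_1\omega(2^{-k}),\qquad\|f_k-f_{k-1}\|_\infty\le C_1\bigl(\omega(2^{-k})+\omega(2^{1-k})\bigr)\le3C_1\omega(2^{-k}).
\]

Let $\|A-B\|\le\delta$ and choose $n\in\mathbb Z$ with $2^{-n}\le\delta<2^{1-n}$. For integers $L>-n$,
\[
f=(f-f_n)+\sum_{-L<k\le n}(f_k-f_{k-1})+f_{-L}.
\]

\emph{High frequencies.} The function $f-f_n$ is small in the supremum norm, and it contributes to $\|f(A)-f(B)\|$ at most $2C_1\omega(2^{-n})\le2C_1\omega(\delta)\le2C_1\omega_*(\delta)$, by \eqref{eq:mod2}.

\emph{Middle frequencies.} Each $f_k-f_{k-1}$ is bounded with spectrum in $[-2^k,2^k]$, so by Lemma~\ref{lem:bernstein} the sum contributes at most $3C_1\delta\sum_{k\le n}2^k\omega(2^{-k})$. Monotonicity of $\omega$ gives $\int_{2^{-k}}^{2^{1-k}}\omega(t)t^{-2}dt\ge2^{k-1}\omega(2^{-k})$. Hence $\sum_{k\le n}2^k\omega(2^{-k})\le2I(2^{-n})\le2I(\delta/2)\le4I(\delta)$ by \eqref{eq:mod2}, and the contribution is at most $12C_1\omega_*(\delta)$.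

\emph{Low frequencies.} The function $f_{-L}$ may be unbounded, so Lemma~\ref{lem:bernstein} does not apply; instead we show that it becomes flat. Since $\int\varphi'=0$ and $\varphi_{-L}'(y)=2^{-2L}\varphi'(2^{-L}y)$,
\[
|f_{-L}'(x)|=\Bigl|\int\bigl(f(x-y)-f(x)\bigr)\varphi_{-L}'(y)\,dy\Bigr|\le2^{-L}\int\omega(2^L|u|)\,|\varphi'(u)|\,du\le C_2\,2^{-L}\omega(2^L).
\]
By \eqref{eq:mod2}, $2^{-L}\omega(2^L)\le I(2^L)$, which tends to $0$ as $L\to\infty$ because $I$ is finite. Thus $f_{-L}-f_{-L}(0)\to0$ uniformly on compact sets. The constant cancels in the difference, so $f_{-L}(A)-f_{-L}(B)\to0$ in norm.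

Letting $L\to\infty$ we obtain $\|f(A)-f(B)\|\le14C_1\omega_*(\delta)$. So (a) holds with $C=14C_1$, and $C\ge14>c$ because $C_1\ge\int\varphi=1$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{AP}
Aleksei Aleksandrov and Vladimir Peller, \emph{Estimates of operator moduli of continuity}, arXiv:1104.3553 (2011).
\end{thebibliography}
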